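\title{No universal homothety ratio for covering convex bodies by smaller copies}

\begin{abstract}
Let $H_d$ be the least $n$ such that every convex body $K\subset\mathbb R^d$ is covered by $n$ translates of $\lambda K$ for some $\lambda<1$ that may depend on $K$, and let $\overline H_d(\lambda)$ be the least $n$ that works for all $K$ with a prescribed ratio $\lambda$. We show that no ratio gives $H_d=\overline H_d(\lambda)$ in every dimension: for fixed $\lambda$ the quotient $\overline H_d(\lambda)/H_d$ grows at least like $\exp(c(1-\lambda)^2\sqrt d)/(C_\lambda\, d\log d)$. A ratio $\lambda_d$ that gives equality in dimension $d\ge2$ satisfies $1-\lambda_d<20(\log d)^{1/2}d^{-1/4}$. The proof needs no estimate of $H_d$: it takes a body that attains $H_d$ and cuts it by slabs into a body that is much harder to cover at ratio $\lambda$.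
\end{abstract}

\section{The question and the results}

A \emph{convex body} in $\mathbb R^d$ is a compact convex set with nonempty interior. For a convex body $K$ and $0<\lambda<1$, let $N(K,\lambda)$ be the least number of translates of $\lambda K$ whose union contains $K$. There are two ways to take the worst case over all bodies of dimension $d$:
\[
H_d=\max_K\ \min_{0<\lambda<1}N(K,\lambda),\qquad \overline H_d(\lambda)=\max_K N(K,\lambda).
\]
Thus $H_d$ is the smallest $n$ such that every $K$ is covered by $n$ translates of $\lambda K$ for some ratio $\lambda$ chosen after seeing $K$, while in $\overline H_d(\lambda)$ the ratio is fixed in advance. Both numbers are finite (see Section~\ref{sec:tools}), and $H_d\le\overline H_d(\lambda)$. It is known that for each $d$ there is a ratio $\lambda_d\in(0,1)$, depending on $d$ only, with $H_d=\overline H_d(\lambda_d)$: in a fixed dimension the ratio can be chosen before the body at no cost. The following question comes from \cite{Naszodi}.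

\begin{quote}
\emph{Is there a constant $0<\lambda<1$ such that $H_d=\overline H_d(\lambda)$ for every $d$?}
\end{quote}

The simplest bodies suggest that there might be.

\begin{example}[Cube]\label{ex:cube}
Let $Q=[0,1]^d$ and $m=\lceil1/\lambda\rceil\ge2$. A grid of $m^d$ translates of $\lambda Q$ covers $Q$. No translate contains two points of $\{0,\frac1{m-1},\dots,1\}^d$, because $\frac1{m-1}>\lambda$. Hence $N(Q,\lambda)=\lceil1/\lambda\rceil^d$. This gives $H_d\ge2^d$, and the cube reaches its optimal number $2^d$ at ratio $\frac12$ in every dimension. For $d=1$ every body is a segment, so $H_1=2=\overline H_1(\frac12)$.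
\end{example}

\begin{example}[Simplex]\label{ex:simplex}
Let $\Delta=\{x\in\mathbb R^{d+1}:x_i\ge0,\ \sum x_i=1\}$. A translate of $\lambda\Delta$ in the hyperplane of $\Delta$ has the form $\{x:\sum x_i=1,\ x_i\ge t_i\}$ with $\sum t_i=1-\lambda$. If it contains the vertex $e_i$, then $t_j\le0$ for $j\ne i$, so $t_i\ge1-\lambda>0$. Hence it contains no other vertex, and it misses the centroid if $1-\lambda>\frac1{d+1}$. Conversely, every point of $\Delta$ has a coordinate $\ge\frac1{d+1}$, so for $1-\lambda\le\frac1{d+1}$ the translates with $t=(1-\lambda)e_i$ cover $\Delta$. The optimal number $d+1$ is therefore reached exactly when $\lambda\ge\frac d{d+1}$.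
\end{example}

The simplex needs a ratio tending to $1$, but only when it is held to $d+1$ translates; the question allows it $H_d\ge2^d$. The cube needs all of $2^d$ translates, and the Hadwiger conjecture is the statement that $H_d=2^d$; but the cube is content with ratio $\frac12$. One could guess that the bodies that need many translates, which alone matter here, behave like the cube. They do not. Throughout, $\log$ is the natural logarithm.

\begin{theorem}\label{thm:main}
Let $0<\lambda<1$, $\varepsilon=1-\lambda$, $d\ge1$ and $k=\lfloor\varepsilon^2\sqrt d/40\rfloor$. Then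
\[
\overline H_d(\lambda)\ \ge\ \frac{2^{k/2}}{2d\log(1+8d/\varepsilon)}\,(H_d-1).
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
For every fixed $0<\lambda<1$ we have $\overline H_d(\lambda)/H_d\to\infty$ as $d\to\infty$. More precisely, there are an absolute constant $c>0$ and a constant $C_\lambda$ depending only on $\lambda$ such that $\overline H_d(\lambda)/H_d\ge\exp(c(1-\lambda)^2\sqrt d)/(C_\lambda\,d\log d)$ for $d\ge2$. Each $\lambda$ satisfies $H_d=\overline H_d(\lambda)$ for only finitely many $d$, and no universal constant exists.
\end{corollary}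

\begin{corollary}\label{cor:rate}
If $d\ge2$, $0<\lambda<1$ and $1-\lambda\ge20(\log d)^{1/2}d^{-1/4}$, then $\overline H_d(\lambda)>H_d$. Hence any $\lambda_d$ with $H_d=\overline H_d(\lambda_d)$ satisfies $1-\lambda_d<20(\log d)^{1/2}d^{-1/4}$.
\end{corollary}

Against $2^d$ in place of $H_d$, an explicit body gives an exponential gain.

\begin{proposition}\label{prop:cube}
Let $0<\lambda<1$, $\varepsilon=1-\lambda$ and $n=\lceil64/\varepsilon^4\rceil$. Then $\overline H_d(\lambda)\ge2^d(3/2)^{\lfloor d/n\rfloor}$ for all $d$. In particular $\liminf_{d}\overline H_d(\lambda)^{1/d}>2$ for every $\lambda<1$. If $H_d=2^d$ in some dimension $d$, then any $\lambda_d$ with $H_d=\overline H_d(\lambda_d)$ satisfies $1-\lambda_d<(64/d)^{1/4}$.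
\end{proposition}

Proposition~\ref{prop:cube} answers the question if the Hadwiger conjecture is assumed. We do not assume it, and so we have to beat a number that we do not evaluate: all that Theorem~\ref{thm:main} and its corollaries use about $H_d$ is $2\le H_d<\infty$. The body that is hard to cover must then be built from a body attaining $H_d$, whose shape is unknown. We prove Proposition~\ref{prop:cube} first, in Section~\ref{sec:cube}, because it shows the construction; Sections~\ref{sec:measure} and~\ref{sec:directions} find a substitute for each feature of the cube in an arbitrary extremal body, and Section~\ref{sec:cut} carries out the construction there.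

\section{Coverings, widths and nets}\label{sec:tools}

If $T$ is an invertible affine map, then $T(t+\lambda K)$ is a translate of $\lambda T(K)$, so $N(K,\lambda)$ is an affine invariant. Convexity gives $\alpha K+\beta K=(\alpha+\beta)K$ for $\alpha,\beta>0$, and $\rho K\subset\mu K$ if $0\in K$ and $0<\rho\le\mu$. All our lower bounds come from two observations.

\emph{Width.} If a linear functional $g$ maps $K$ into an interval of length $\ell$, then its values at two points of a translate of $\lambda K$ differ by at most $\lambda\ell$.

\emph{Weight.} If a finite family of points of $K$ carries nonnegative weights of total $W$, and the points in any one translate of $\lambda K$ have weight at most $\omega>0$, then $N(K,\lambda)\ge W/\omega$.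

We use two textbook theorems. \emph{John's theorem}: every convex body in $\mathbb R^d$ has an affine image $K$ with $B\subset K\subset dB$, where $B$ is the Euclidean unit ball. \emph{Von Neumann's minimax theorem}: for a finite real matrix $(a_{ij})$,
\[
\min_\pi\max_j\sum_i\pi_ia_{ij}=\max_\nu\min_i\sum_ja_{ij}\nu_j ,
\]
where $\pi$ and $\nu$ range over probability vectors on the rows and on the columns.

\begin{lemma}[Net]\label{lem:net}
Let $B\subset K\subset dB$ and $0<\eta<1$. There is a finite set $P\subset K$ with $|P|\le(1+2d/\eta)^d$ and $K\subset P+\eta K$, and $P$ lies in no affine hyperplane.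
\end{lemma}

\begin{proof}
If $P\subset K$ has pairwise distances at least $\eta$, then the balls of radius $\eta/2$ around its points have disjoint interiors and lie in $(d+\eta/2)B$; comparing volumes gives $|P|\le(1+2d/\eta)^d$. Take such a $P$ of largest size. Every point of $K$ is within distance $\eta$ of $P$, since otherwise it could be added, so $K\subset P+\eta B\subset P+\eta K$. If $P$ lay in a hyperplane, then $B\subset P+\eta B$ would lie in a slab of width $2\eta<2$, which is impossible.
\end{proof}

With $\eta=\lambda$, the lemma and John's theorem give $H_d\le\overline H_d(\lambda)\le(1+2d/\lambda)^d$.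

\section{Cutting the cube}\label{sec:cube}

The cube $[-1,1]^n$ needs $2^n$ translates because its vertices are too far apart to share one, and at ratio $\lambda$ they are farther apart than necessary: the shrunken vertices $(1-s)x$ still cannot share a translate as long as $1-s>\lambda$. Shrinking creates room. With $\mathbf 1=(1,\dots,1)$, both points $(1-s)x\pm s\mathbf 1$ lie in the cube, so each vertex has been doubled. In the cube this gains nothing, since the two points lie in a cube of side $2s$ and share a translate as soon as $\lambda\ge s$. The remedy is to change the body: we cut the cube by a slab orthogonal to $\mathbf 1$, so thin that the two points lie near its opposite faces (Figure~\ref{fig:square}). The price is that only the vertices near the central hyperplane survive.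

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw (-1,-1) rectangle (1,1);
\filldraw[fill=gray!20,thick] (-1,1)--(-0.4,1)--(1,-0.4)--(1,-1)--(0.4,-1)--(-1,0.4)--cycle;
\draw[dashed] (-1,0.4)--(-0.4,1) (0.4,-1)--(1,-0.4);
\fill (-0.4,1) circle (0.045) (-1,0.4) circle (0.045) (1,-0.4) circle (0.045) (0.4,-1) circle (0.045);
\filldraw[fill=white] (-0.7,0.7) circle (0.045) (0.7,-0.7) circle (0.045);
\end{tikzpicture}
\caption{The square $[-1,1]^2$ cut by the slab $|x_1+x_2|\le2s$, with $s=0.3$. The two vertices $x$ in the slab are shrunk to $(1-s)x$ (white) and moved by $\pm s(1,1)$ (black). For $\lambda<1-s$ no translate of $\lambda$ times the shaded body contains two black points. Half of the vertices are lost and the other half doubled, so in the plane the count stays at $4$.}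
\label{fig:square}
\end{figure}

\begin{lemma}\label{lem:cutcube}
Let $n\ge1$, $0<s<1$, $\tau\ge0$, $f(x)=\frac1n\sum_{i=1}^nx_i$, and
\[
V=\{x\in\{\pm1\}^n:|f(x)|\le\tau\},\qquad L=\{x\in[-1,1]^n:|f(x)|\le s+(1-s)\tau\}.
\]
For $x\in V$ and $\delta=\pm1$ the point $w(x,\delta)=(1-s)x+\delta s\mathbf 1$ lies in the convex body $L$. If
\begin{equation}\label{eq:cubecond}
\lambda<1-s\qquad\text{and}\qquad(1-\lambda)s>(1+\lambda)(1-s)\tau ,
\end{equation}
then no translate of $\lambda L$ contains the points of two different pairs $(x,\delta)$. In particular these are $2|V|$ distinct points, and $N(L,\lambda)\ge2|V|$.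
\end{lemma}

\begin{proof}
The set $L$ is compact, convex and contains a neighborhood of $0$. The coordinates of $w(x,\delta)$ have absolute value at most $(1-s)+s=1$, and $f(w(x,\delta))=(1-s)f(x)+\delta s$; so $w(x,\delta)\in L$. Take two different pairs $(x,\delta)$ and $(x',\delta')$. If $\delta=\delta'$, then $x\ne x'$, and in some coordinate the two points differ by $2(1-s)>2\lambda$, which exceeds the width of $\lambda L$ in that coordinate. If $\delta\ne\delta'$, the values of $f$ differ by at least $2s-2(1-s)\tau$, while $f$ maps $\lambda L$ into an interval of length $2\lambda(s+(1-s)\tau)$; the second condition in \eqref{eq:cubecond} says that the former is larger.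
\end{proof}

\begin{example}\label{ex:five}
To beat the cube at a ratio $\lambda\ge\frac12$ we need $|V|>2^{n-1}$, and \eqref{eq:cubecond} forces $s<\frac12$ and then $\tau<\frac13$. For $n=1,\dots,5$ the number of vertices with $|f(x)|<\frac13$ is $0,2,0,6,20$, against $2^{n-1}=1,2,4,8,16$. So the gain first appears for $n=5$. Take $\tau=\frac15$ and $s=\frac37$. Then $V$ consists of the $2\binom52=20$ vertices with three signs of one kind and two of the other, and \eqref{eq:cubecond} reads $\lambda<\frac47$ and $15(1-\lambda)>4(1+\lambda)$, that is, $\lambda<\frac{11}{19}$, which is the weaker condition. For $\frac12\le\lambda<\frac47$ the cube $[-1,1]^5$ is covered by $32$ translates, while the cut cube $L$, where $|x_1+\dots+x_5|\le\frac{19}7$, needs at least $40$.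
\end{example}

For $\lambda=1-\varepsilon$ close to $1$, condition \eqref{eq:cubecond} forces $s<\varepsilon$ and then $\tau$ of order $\varepsilon s$, that is $\varepsilon^2$. The mean of $n$ random signs has standard deviation $n^{-1/2}$, so most vertices survive once $n$ is a large multiple of $\varepsilon^{-4}$. Products repeat the gain.

\begin{proof}[Proof of Proposition~\ref{prop:cube}]
Apply Lemma~\ref{lem:cutcube} with $s=\varepsilon/2$ and $\tau=\varepsilon^2/4$. Condition \eqref{eq:cubecond} holds, because $1-\varepsilon<1-\varepsilon/2$ and $\varepsilon s=2\tau>(1+\lambda)(1-s)\tau$. For uniform $x\in\{\pm1\}^n$, $f(x)$ has mean $0$ and variance $1/n$, so Chebyshev's inequality gives $\Pr(|f(x)|>\tau)\le\frac1{n\tau^2}=\frac{16}{n\varepsilon^4}\le\frac14$. Hence the set $W\subset L$ of points $w(x,\delta)$ has $|W|\ge2\cdot\frac34\cdot2^n=\frac32\,2^n$.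

Let $m=\lfloor d/n\rfloor$ and $K=L^m\times[-1,1]^{d-nm}$. Two distinct points of $W^m\times\{\pm1\}^{d-nm}\subset K$ differ in some factor. A translate of $\lambda K$ projects onto a translate of $\lambda L$ or of $\lambda[-1,1]$ in that factor, so it does not contain both. Therefore $N(K,\lambda)\ge(\frac32 2^n)^m2^{d-nm}=(\frac32)^m2^d$, and $\liminf_d\overline H_d(\lambda)^{1/d}\ge2(\frac32)^{1/n}>2$. Finally, if $1-\lambda\ge(64/d)^{1/4}$, then $64/\varepsilon^4\le d$, so $n\le d$, $m\ge1$ and $\overline H_d(\lambda)\ge\frac32\,2^d>2^d$.
\end{proof}

The argument used four features of the cube: a set of points no two of which share a translate; a point $\mathbf 1$ of the body whose length $\sqrt n$ is large compared with the standard deviation $1$ of a random vertex in the direction of $\mathbf 1$; a thin slab that keeps more than half of the vertices; and a product structure. We now replace them one at a time.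

\section{A spread-out measure on an extremal body}\label{sec:measure}

A body that needs $H_d$ translates comes with no set of $H_d$ points that pairwise cannot share a translate. The weight principle asks for less: a probability measure that gives small mass to every translate. The minimax theorem produces one from the covering number, at the loss of a factor $\log|P|$, where $P$ is the finite set on which the game is played. This is why we pass to a net, and it is the origin of the denominator in Theorem~\ref{thm:main}.

A random vector $X$ in $\mathbb R^d$ is \emph{isotropic} if $\mathbb EX=0$ and its covariance matrix is the identity, that is, $\mathbb E\langle u,X\rangle^2=1$ for every unit vector $u$. A uniform vertex of $[-1,1]^n$ is isotropic.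

\begin{lemma}\label{lem:measure}
Let $0<\varepsilon<1$ and $\mu=1-\varepsilon/2$. There are a convex body $K\subset\mathbb R^d$ with $0\in K$, a finite set $P\subset K$ and a probability measure $\pi$ on $P$ such that $X\sim\pi$ is isotropic and
\begin{equation}\label{eq:spread}
\pi(t+\mu K)\le\beta:=\frac{2d\log(1+8d/\varepsilon)}{H_d-1}\qquad\text{for all }t\in\mathbb R^d.
\end{equation}
\end{lemma}

\begin{proof}
Let $M=H_d-1\ge1$. By the definition of $H_d$ there is a convex body $K$ that, for every $\rho<1$, is not covered by $M$ translates of $\rho K$. By John's theorem we may assume $B\subset K\subset dB$. Let $P$ be the net of Lemma~\ref{lem:net} for $\eta=\varepsilon/4$, so that $\log|P|\le d\log(1+8d/\varepsilon)$.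

The net is as hard to cover as $K$: no $M$ translates $t_i+\mu K$ cover $P$. Otherwise $K\subset P+\eta K\subset\bigcup_i\bigl(t_i+(\mu+\eta)K\bigr)$ with $\mu+\eta=1-\varepsilon/4<1$, against the choice of $K$.

Let $\mathcal S$ be the finite family of sets $P\cap(t+\mu K)$, $t\in\mathbb R^d$. The minimax theorem for the matrix with entry $1$ if $p\in S$ and $0$ otherwise gives a number
\[
v=\min_{\pi_0}\max_{S\in\mathcal S}\pi_0(S)=\max_\nu\min_{p\in P}\nu\{S\in\mathcal S:p\in S\},
\]
where $\pi_0$ and $\nu$ range over probability measures on $P$ and on $\mathcal S$. We have $v\le1$, and $v\ge1/|P|>0$ because every $\pi_0$ has an atom $p$ of mass at least $1/|P|$ and $p\in p+\mu K$.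

Draw $M$ sets independently from an optimal $\nu$. Each $p\in P$ is missed by all of them with probability at most $(1-v)^M\le e^{-vM}$, so the expected number of uncovered points is at most $|P|e^{-vM}$. That number is always at least $1$. Hence $|P|e^{-vM}\ge1$, that is, $v\le\log|P|/M\le\beta/2$.

An optimal $\pi_0$ might live on a hyperplane, and then it could not be made isotropic. We therefore mix in the uniform measure $\gamma$ on $P$ and let $\pi=(1-v)\pi_0+v\gamma$. Then $\pi(t+\mu K)\le(1-v)v+v\le2v\le\beta$, and every point of $P$ has positive mass. The covariance matrix $\Sigma$ of $X\sim\pi$ is positive definite: if $\langle u,X\rangle$ had variance $0$ for some $u\ne0$, then $\langle u,\cdot\rangle$ would be constant on $P$, but $P$ lies in no hyperplane. Apply $x\mapsto\Sigma^{-1/2}(x-\mathbb EX)$ to $K$, $P$ and $\pi$ together. Now $X$ is isotropic, \eqref{eq:spread} survives by affine invariance, and $0=\mathbb EX\in\operatorname{conv}P\subset K$.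
\end{proof}

By the weight principle $K$ needs $1/\beta$ translates of $\mu K$, which falls short of $H_d$ by a factor of order $d\log d$. One doubling cannot repay this; we need many, inside one body that has no product structure.

\section{Long directions and a heavy cell}\label{sec:directions}

Isotropy supplies the analog of $\mathbf 1$: since $\mathbb E|X|^2=d$, some point of $P$ has length at least $\sqrt d$, while $X$ has standard deviation $1$ along it. For $k$ doublings we need $k$ such points, and the move toward one of them must be invisible to the slabs of the others. This asks for a biorthogonal system, and maximizing a volume gives one with no loss of length.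

\begin{lemma}\label{lem:directions}
Let $X$ be an isotropic random vector with values in a finite set $P\subset\mathbb R^d$, and let $1\le k\le d$. There are $x_1,\dots,x_k\in P$ and functionals $f_j=\langle u_j,\cdot\rangle$ with $|u_j|=1$ such that
\[
f_j(x_i)=0\quad(i\ne j),\qquad r_j:=f_j(x_j)\ge\sqrt{d-k+1}.
\]
\end{lemma}

\begin{proof}
Choose $x_1,\dots,x_k\in P$ that maximize the $k$-dimensional volume of the parallelotope they span. The maximum is positive, because by isotropy $P$ lies in no proper subspace. Let $E_j=\operatorname{span}\{x_i:i\ne j\}$, of dimension $k-1$, and $r_j=\operatorname{dist}(x_j,E_j)>0$. The volume is $r_j$ times a positive factor that does not involve $x_j$, so $r_j=\max_{p\in P}\operatorname{dist}(p,E_j)$. If $e_1,\dots,e_{d-k+1}$ is an orthonormal basis of $E_j^\perp$, then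
\[
r_j^2\ge\mathbb E\operatorname{dist}(X,E_j)^2=\sum_l\mathbb E\langle e_l,X\rangle^2=d-k+1 .
\]
Let $u_j$ be the unit vector along the component of $x_j$ in $E_j^\perp$. Then $f_j$ vanishes on $E_j$ and $f_j(x_j)=r_j$.
\end{proof}

Next we need $k$ slabs of bounded width whose intersection keeps more than a $2^{-k}$ share of the measure. Each $f_j(X)$ has mean $0$ and variance $1$, so Chebyshev's inequality bounds $\Pr(|f_j(X)|\ge4)$ by $\frac1{16}$. But the $f_j(X)$ need not be independent, and the union bound $1-k/16$ is empty for $k\ge16$. Nothing requires the slabs to be central, however. We tile $\mathbb R^k$ by cells of side $8$; the cell containing $(f_1(X),\dots,f_k(X))$ has small entropy, so some cell is heavy.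

\begin{lemma}\label{lem:cell}
Let $Y_1,\dots,Y_k$ be real random variables on a finite probability space with $\mathbb EY_j^2\le1$. There is $z\in\mathbb R^k$ with
\[
\Pr\bigl(z_j-4\le Y_j<z_j+4\text{ for all }j\bigr)\ge2^{-k/2}.
\]
\end{lemma}

\begin{proof}
Let $A_j=\lfloor Y_j/8+\frac12\rfloor$, so that $8A_j-4\le Y_j<8A_j+4$. If $A_j\ne0$, then $|Y_j|\ge4$ and $|A_j|\le|Y_j|/8+\frac12\le|Y_j|/4$. Hence $\mathbb EA_j^2\le\frac1{16}$.

Let $A=(A_1,\dots,A_k)$, $\varphi(a)=\Pr(A=a)$ and $\varphi^*=\max_a\varphi(a)$. Compare $\varphi$ with the probability distribution $\psi(a)=\prod_jZ^{-1}e^{-3a_j^2}$ on $\mathbb Z^k$, where $Z=\sum_{m\in\mathbb Z}e^{-3m^2}$. By Jensen's inequality, $\mathbb E\log\frac{\psi(A)}{\varphi(A)}\le\log\sum_{\varphi(a)>0}\psi(a)\le0$. Therefore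
\[
\log\frac1{\varphi^*}\le\mathbb E\log\frac1{\varphi(A)}\le\mathbb E\log\frac1{\psi(A)}=\sum_{j=1}^k\bigl(3\,\mathbb EA_j^2+\log Z\bigr).
\]
(The second term is the Shannon entropy of $A$, and the second inequality is Gibbs' inequality.) Since $e^3>20$,
\[
\log Z\le Z-1\le2\sum_{m\ge1}e^{-3m}=\frac2{e^3-1}<\frac2{19}.
\]
Each summand is less than $\frac3{16}+\frac2{19}<0.3<\frac12\log2$, so $\varphi^*\ge2^{-k/2}$. Take $z=8a$ for a point $a$ with $\varphi(a)=\varphi^*$.
\end{proof}

\section{The cut body: proof of Theorem~\ref{thm:main}}\label{sec:cut}

If $k=0$, the right side of the theorem is less than $H_d\le\overline H_d(\lambda)$, because $2d\log(1+8d/\varepsilon)\ge2\log9>1$. Let $k\ge1$, and put $s=\varepsilon/2$ and $\mu=1-s$. Then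
\begin{equation}\label{eq:ratio}
\lambda/\mu\le\mu ,
\end{equation}
since $\mu^2=1-\varepsilon+\varepsilon^2/4\ge\lambda$. This replaces the condition $\lambda<1-s$ of Lemma~\ref{lem:cutcube}: a translate of $\lambda K$ that captures shrunken points $\mu p$ corresponds to a translate of $\mu K$ that captures the points $p$, and \eqref{eq:spread} controls the latter.

Take $K,P,\pi,X$ from Lemma~\ref{lem:measure} and $x_j,f_j,r_j$ from Lemma~\ref{lem:directions}, which applies since $k\le d/40$. The choice of $k$ is used here and only here: from $k\le\varepsilon^2\sqrt d/40$ we get $(32k/\varepsilon^2)^2\le\frac{1024}{1600}d=0.64\,d\le d-k+1$, and so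
\begin{equation}\label{eq:long}
r_j\ge32k/\varepsilon^2\qquad(1\le j\le k).
\end{equation}
Lemma~\ref{lem:cell} with $Y_j=f_j(X)$ gives $z\in\mathbb R^k$ such that
\[
P_0=\{p\in P:z_j-4\le f_j(p)<z_j+4\text{ for all }j\}\quad\text{has}\quad\pi(P_0)\ge2^{-k/2}.
\]

\emph{The points.} The body $K$ need not be symmetric, so $-x_j$ is not available, and the two options in direction $j$ are to move toward $x_j$ or not to move. The $k$ moves share the room $s$, so each receives $s/k$. For $\sigma\in\{0,1\}^k$ and $p\in P_0$ let
\[
q_\sigma=\frac1k\sum_{j=1}^k\sigma_jx_j,\qquad w(p,\sigma)=\mu p+sq_\sigma .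
\]
The point $q_\sigma$ is a convex combination of $0,x_1,\dots,x_k$, so $q_\sigma\in K$ and $w(p,\sigma)\in K$. Biorthogonality gives
\begin{equation}\label{eq:values}
f_j(w(p,\sigma))=\mu f_j(p)+\sigma_j\,sr_j/k .
\end{equation}

\emph{The body.} We cut $K$ by the thinnest slabs that are sure to contain these points:
\[
J_j=\bigl[\mu(z_j-4),\ \mu(z_j+4)+sr_j/k\bigr],\qquad K'=\{x\in K:f_j(x)\in J_j\text{ for all }j\}.
\]
By \eqref{eq:values}, $w(p,\sigma)\in K'$ for all $p\in P_0$ and $\sigma$. The set $K'$ is compact and convex. To see that it has interior, fix $p\in P_0$ and let $w^*=\mu p+\frac s{2k}\sum_ix_i\in K$. Then $f_j(w^*)=\mu f_j(p)+sr_j/(2k)$ is an interior point of $J_j$ for every $j$. A convex body is the closure of its interior, so there is a point of $\operatorname{int}K$ so close to $w^*$ that it lies in the interior of all $k$ slabs, and hence in $\operatorname{int}K'$. Thus $K'$ is a convex body.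

\emph{One translate sees one $\sigma$.} Fix $t$ and suppose that $w(p,\sigma)$ and $w(p',\sigma')$ lie in $t+\lambda K'$ with $\sigma\ne\sigma'$, say $\sigma_j=1$ and $\sigma'_j=0$. Since $f_j(p)-f_j(p')>-8$, formula \eqref{eq:values} and the width principle give
\[
\frac{sr_j}k-8\mu\ <\ f_j(w(p,\sigma))-f_j(w(p',\sigma'))\ \le\ \lambda|J_j|=\lambda\Bigl(8\mu+\frac{sr_j}k\Bigr).
\]
Hence $\varepsilon sr_j/k<8\mu(1+\lambda)<16$. But $\varepsilon sr_j/k=\varepsilon^2r_j/(2k)\ge16$ by \eqref{eq:long}. So all pairs $(p,\sigma)$ with $w(p,\sigma)\in t+\lambda K'$ have the same $\sigma$.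

\emph{One translate sees little mass.} For this common $\sigma$, the relation $\mu p+sq_\sigma\in t+\lambda K'\subset t+\lambda K$ gives $p\in t'+(\lambda/\mu)K$ with $t'=(t-sq_\sigma)/\mu$, which does not depend on $p$. By \eqref{eq:ratio} and $0\in K$ we get $p\in t'+\mu K$, and by \eqref{eq:spread} these $p$ have total $\pi$-mass at most $\beta$.

\emph{The count.} Give the point $w(p,\sigma)$, indexed by the pair $(p,\sigma)\in P_0\times\{0,1\}^k$, the weight $\pi(p)$. The total weight is $2^k\pi(P_0)\ge2^{k/2}$, and each translate of $\lambda K'$ carries weight at most $\beta$. Therefore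
\[
\overline H_d(\lambda)\ge N(K',\lambda)\ge\frac{2^{k/2}}\beta=\frac{2^{k/2}(H_d-1)}{2d\log(1+8d/\varepsilon)},
\]
which proves Theorem~\ref{thm:main}. \qed

\begin{remark}
The gap $\varepsilon$ enters twice: the room $s$ is of order $\varepsilon$, and a translate is narrower than a slab only by the fraction $\varepsilon$. With cells of side $2a$ in place of $8$, the same computation separates the vectors $\sigma$ when $\varepsilon^2r_j/(2k)\ge4a$. For bounded $a$ and $r_j$ of order $\sqrt d$ this allows $k$ of order $\varepsilon^2\sqrt d$. Central slabs with $a=\sqrt{2k}$ keep half of the mass by Chebyshev's inequality and the union bound, but they allow only $k^{3/2}$ of order $\varepsilon^2\sqrt d$; this is what Lemma~\ref{lem:cell} improves.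
\end{remark}

\section{The answer and the rate}\label{sec:rate}

Since $H_d\ge2$, we have $H_d-1\ge H_d/2$, and Theorem~\ref{thm:main} gives
\begin{equation}\label{eq:quotient}
\frac{\overline H_d(\lambda)}{H_d}\ge\frac{2^{k/2}}{4d\log(1+8d/\varepsilon)} .
\end{equation}
The gain overtakes the loss when $k$ is a multiple of $\log d$, that is, when $\varepsilon^2\sqrt d$ is of order $\log d$; this is the threshold in Corollary~\ref{cor:rate}.

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
From $k>\varepsilon^2\sqrt d/40-1$ we get $2^{k/2}\ge2^{-1/2}\exp(c\,\varepsilon^2\sqrt d)$ with $c=(\log2)/80$. For $d\ge2$,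
\[
\log(1+8d/\varepsilon)\le\log d+\log(9/\varepsilon)\le\bigl(1+\log_2(9/\varepsilon)\bigr)\log d .
\]
So \eqref{eq:quotient} gives the bound with $C_\lambda=4\sqrt2\,(1+\log_2(9/\varepsilon))$, and the bound tends to infinity with $d$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rate}]
Since $\varepsilon=1-\lambda<1$, the hypothesis forces $20(\log d)^{1/2}<d^{1/4}$. This fails for $d=2$. For $d\ge3$ we have $\log d>1$, so $d>20^4=160000$ and $\varepsilon\ge d^{-1/4}$. The hypothesis also gives $\varepsilon^2\sqrt d/40\ge10\log d$, so $k\ge10\log d-1$ and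
\[
2^{k/2}\ge2^{5\log d-1/2}=d^{\,5\log2}/\sqrt2\ge d^3/\sqrt2 .
\]
On the other side, $1+8d/\varepsilon\le1+8d^{5/4}\le9d^{5/4}\le d^2$ because $d^{3/4}>9$. Hence
\[
4d\log(1+8d/\varepsilon)\le8d\log d<8d^2<d^3/\sqrt2 ,
\]
and the right side of \eqref{eq:quotient} exceeds $1$. The second assertion is the contrapositive of the first.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Naszodi} Marton Naszodi, \emph{On the Constant of Homothety for Covering a Convex Set with Its Smaller Copies}, arXiv:0901.2652 (2009).
\end{thebibliography}
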